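\title{Rational cohomology of spaces of based rational curves in the flag variety}

\begin{abstract}
A class $\beta$ of curves in the complete flag variety $\operatorname{Fl}_{n+1}$ is recorded by the degrees $d_1,\dots,d_n$ of the universal quotient bundles. We prove that for $0<d_n<\dots<d_1$ the inclusion of the space of based algebraic maps $\mathbb{P}^1\to\operatorname{Fl}_{n+1}$ of class $\beta$ into the space of based continuous maps induces an isomorphism of rational cohomology rings. Both rings are then $H^*(U(n);\mathbb{Q})$, and the mixed Hodge structure on the algebraic side is that of $\operatorname{GL}_n$. Among the classes with $0\le d_n\le\dots\le d_1$, strict inequalities are also necessary. The proof climbs a tower of partial flag varieties; each step is the complement of a discriminant in an affine bundle, and the discriminant has the compactly supported rational cohomology of its tautological resolution.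
\end{abstract}

\section{Introduction}\label{sec:intro}

We work over $\mathbb{C}$. Let $\operatorname{Fl}_{n+1}$ be the complete flag variety, the quotient of $\operatorname{GL}_{n+1}$ by a Borel subgroup. It parameterizes flags of quotients $\mathbb{C}^{n+1}\twoheadrightarrow E_n\twoheadrightarrow\dots\twoheadrightarrow E_1$ with $\dim E_k=k$, and it carries universal quotient bundles $\mathcal{O}^{\oplus n+1}=\mathcal{E}_{n+1}\twoheadrightarrow\mathcal{E}_n\twoheadrightarrow\dots\twoheadrightarrow\mathcal{E}_1$. The base point $[\operatorname{Id}]$ is a flag $E^0_\bullet$; since $\operatorname{GL}_{n+1}$ acts transitively, nothing below depends on which flag it is. Put $\infty=[1:0]\in\mathbb{P}^1$ and let $z$ be the coordinate on $\mathbb{C}=\mathbb{P}^1\setminus\infty=\{[z:1]\}$.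

A class $\beta\in A_1(\operatorname{Fl}_{n+1})\cong H_2(\operatorname{Fl}_{n+1};\mathbb{Z})\cong\mathbb{Z}^n$ corresponds to the tuple $(d_1,\dots,d_n)$ with $d_i=\deg f^*\mathcal{E}_i$ for a map $f$ of class $\beta$. Let $\Omega^2_\beta$ be the variety of algebraic maps $f\colon\mathbb{P}^1\to\operatorname{Fl}_{n+1}$ with $f_*[\mathbb{P}^1]=\beta$ and $f(\infty)=E^0_\bullet$, with its analytic topology, and let $\Omega^2_{\beta,\mathrm{top}}$ be the space of continuous maps $S^2=\mathbb{P}^1\to\operatorname{Fl}_{n+1}$ with the same two properties, with the compact-open topology. How much of the topology of the infinite-dimensional space $\Omega^2_{\beta,\mathrm{top}}$ does the variety $\Omega^2_\beta$ see? Rationally the target is small. There are a homotopy equivalence $\Omega^2_{\beta,\mathrm{top}}\simeq\Omega^2 U(n+1)$ for every $\beta$ and a rational homotopy equivalence $\Omega^2U(n+1)\simeq_{\mathbb{Q}}U(n)$, so that $H^*(\Omega^2_{\beta,\mathrm{top}};\mathbb{Q})\cong H^*(U(n);\mathbb{Q})$ is an exterior algebra on generators of degrees $1,3,\dots,2n-1$.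

To see what to expect, replace the flag variety by the projective space $\mathbb{P}^n$ of lines in $\mathbb{C}^{n+1}$, based at the first coordinate line. A based algebraic map of degree $d$ is a tuple $(p_1,\dots,p_{n+1})$ of polynomials in $z$ without common root, with $p_1$ monic of degree $d$ and $\deg p_i<d$ for $i>1$. For $d=1$ these are the tuples $(z+a,b_2,\dots,b_{n+1})$ with $b\ne0$, and the space is $\mathbb{C}\times(\mathbb{C}^n\setminus0)\simeq S^{2n-1}$. On the continuous side, the circle bundle $S^{2n+1}\to\mathbb{P}^n$ shows that each component of $\Omega^2\mathbb{P}^n$ has the homotopy groups of $\Omega^2S^{2n+1}$, which is rationally $S^{2n-1}$. So degree $1$ gives the right answer, while degree $0$ gives a point and the wrong one. Now $\operatorname{Fl}_{n+1}$ is a tower of bundles with fibers $\mathbb{P}^n,\mathbb{P}^{n-1},\dots,\mathbb{P}^1$: having chosen $E_{k+1}$, one chooses the line $K_k=\ker(E_{k+1}\to E_k)$. Along a curve, $K_k$ has degree $-(d_k-d_{k+1})$, where $d_{n+1}=0$. If all the differences $d_k-d_{k+1}$ are positive, each step resembles a space of maps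 of positive degree to $\mathbb{P}^k$ and should contribute a rational sphere $S^{2k-1}$, just as $U(n)$ is a tower of spheres $S^{2n-1},\dots,S^3,S^1$. Call $\beta$ \emph{strictly monotonic} if $0<d_n<d_{n-1}<\dots<d_1$. The following conjecture is posed in \cite{BEMSV}.

\begin{quote}
For strictly monotonic $\beta$, the inclusion $\Omega^2_\beta\hookrightarrow\Omega^2_{\beta,\mathrm{top}}$ induces an isomorphism of rings $H^*(\Omega^2_\beta;\mathbb{Q})\cong H^*(U(n);\mathbb{Q})$, the right side being identified with $H^*(\Omega^2_{\beta,\mathrm{top}};\mathbb{Q})$ as above.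
\end{quote}

We prove this for every floor of the tower. For $1\le k\le n+1$ let $X_k$ be the variety of partial flags $\mathbb{C}^{n+1}\twoheadrightarrow E_n\twoheadrightarrow\dots\twoheadrightarrow E_k$, based at the truncation of $E^0_\bullet$. Thus $X_1=\operatorname{Fl}_{n+1}$, $X_{n+1}$ is a point, and $X_k\to X_{k+1}$ is the bundle $\mathbb{P}(\mathcal{E}_{k+1})$ of lines in $\mathcal{E}_{k+1}$. Let $M_k$, respectively $T_k$, be the space of based algebraic, respectively continuous, maps $f\colon\mathbb{P}^1\to X_k$ with $\deg f^*\mathcal{E}_j=d_j$ for $k\le j\le n$. Then $M_1=\Omega^2_\beta$, $T_1=\Omega^2_{\beta,\mathrm{top}}$, and $M_{n+1}=T_{n+1}$ is a point. From now on cohomology has coefficients in $\mathbb{Q}$ unless other coefficients are shown. A class has \emph{Hodge type} $(j,j)$ if it spans a sub-Hodge structure isomorphic to $\mathbb{Q}(-j)$, or is zero.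

\begin{theorem}\label{thm:main}
If $0<d_n<\dots<d_1$, then $H^*(T_k)\to H^*(M_k)$ is an isomorphism of rings for every $k$. In particular the inclusion induces a ring isomorphism $H^*(\Omega^2_{\beta,\mathrm{top}})\to H^*(\Omega^2_\beta)$, so $H^*(\Omega^2_\beta)\cong H^*(U(n))$ and the conjecture holds. Moreover $H^*(M_k)=\Lambda(\eta_k,\dots,\eta_n)$ with $\eta_j$ of degree $2j-1$ and Hodge type $(j,j)$, so $H^*(\Omega^2_\beta)\cong H^*(\operatorname{GL}_n)$ as rings with mixed Hodge structure.
\end{theorem}

\begin{theorem}\label{thm:converse}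
Let $0\le d_n\le\dots\le d_1$. Then $H^*(\Omega^2_{\beta,\mathrm{top}})\to H^*(\Omega^2_\beta)$ is an isomorphism if and only if $0<d_n<\dots<d_1$.
\end{theorem}

\begin{corollary}\label{cor:dual}
Let $0\le d_1\le\dots\le d_n$. Then $H^*(\Omega^2_{\beta,\mathrm{top}})\to H^*(\Omega^2_\beta)$ is an isomorphism if and only if $0<d_1<\dots<d_n$. In particular, for $n=2$ and $d_1,d_2\ge0$, it is an isomorphism if and only if $d_1,d_2\ge1$ and $d_1\ne d_2$.
\end{corollary}

Section~\ref{sec:example} works out $n=1$, $d_1=2$ by hand; the two main ideas are visible there. Sections~\ref{sec:tower}--\ref{sec:comparison} prove the first two assertions of Theorem~\ref{thm:main} by describing one step $M_k\to M_{k+1}$, one step $T_k\to T_{k+1}$, and comparing them. Section~\ref{sec:weights} brings in weights, allows $d_k=d_{k+1}$, and finds the Hodge types. Section~\ref{sec:converse} proves Theorem~\ref{thm:converse} and Corollary~\ref{cor:dual}.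

\section{Conventions and standard facts}\label{sec:facts}

A variety is a reduced separated scheme of finite type over $\mathbb{C}$, possibly reducible, with its analytic topology when topology is involved. For mapping spaces we use singular cohomology. For locally compact spaces we use sheaf cohomology, with or without compact supports; on manifolds the two theories agree naturally. We use the following facts.

\begin{itemize}
\item[(F1)] \emph{Open--closed sequence.} If $Y$ is locally compact, $C\subset Y$ is closed and $U=Y\setminus C$, there is an exact sequence $\dots\to H^i_c(U)\to H^i_c(Y)\to H^i_c(C)\to H^{i+1}_c(U)\to\cdots$, for any coefficients. A proper map $q\colon Y'\to Y$ induces $q^*$ on $H^*_c$ and a map from this sequence to that of $(Y',q^{-1}C)$.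
\item[(F2)] \emph{K\"unneth.} $H^*_c(Y\times Y')\cong H^*_c(Y)\otimes H^*_c(Y')$, naturally for proper maps.
\item[(F3)] \emph{Proper base change.} For a continuous map $\rho\colon Y\to D$ of locally compact spaces and a complex of sheaves $\mathcal{F}$ on $Y$, the stalk of $R^i\rho_!\mathcal{F}$ at $f$ is $H^i_c(\rho^{-1}(f),\mathcal{F})$, and $H^*_c(D,R\rho_!\mathcal{F})=H^*_c(Y,\mathcal{F})$.
\item[(F4)] \emph{Poincar\'e duality.} For a complex manifold $U$ of pure dimension $d$ we have $H_i(U;\mathbb{Z})\cong H^{2d-i}_c(U;\mathbb{Z})$, and $H^i(U)$ is dual to $H_c^{2d-i}(U)$.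
\item[(F5)] \emph{Affine bundles.} If $\phi\colon\mathcal{A}\to\mathcal{A}'$ is a surjection of vector bundles on a variety $Y$ and $\sigma$ is a section of $\mathcal{A}'$, then $\phi^{-1}(\sigma)\to Y$ is a torsor under $\ker\phi$. We call it an affine bundle of rank $\operatorname{rk}\ker\phi$. It is Zariski-locally trivial, because $\phi$ splits over affine opens. A partition of unity gives a continuous section, so topologically it is a vector bundle: the projection is a homotopy equivalence, and the bundle is trivial over contractible open subsets of a smooth $Y$.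
\item[(F6)] \emph{Bundles on $\mathbb{P}^1$.} Every vector bundle on $\mathbb{P}^1$ is a sum of line bundles $\mathcal{O}(a)$, and $H^1(\mathcal{O}(a))=0$ exactly when $a\ge-1$. A section of $\mathcal{O}(a)$, $a\ge0$, is a polynomial in $z$ of degree at most $a$, and its value at $\infty$ is the coefficient of $z^a$. Let $\mathcal{F}$ be a vector bundle on $\mathbb{P}^1\times Y$ and $\operatorname{pr}$ the projection to $Y$. If $H^1(\mathcal{F}_y)=0$ for all $y$, then $\operatorname{pr}_*\mathcal{F}$ is a vector bundle whose formation commutes with base change. The function $y\mapsto h^0(\mathcal{F}_y)$ is upper semicontinuous, and if it is constant and $Y$ is reduced, then $\operatorname{pr}_*\mathcal{F}$ is a vector bundle with fibers $H^0(\mathcal{F}_y)$.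
\end{itemize}

\section{Rational functions of degree two}\label{sec:example}

Let $n=1$, and let $R_d$ be the space of coprime pairs $(p_1,p_2)$ with $p_1$ monic of degree $d$ and $\deg p_2<d$. This is $\Omega^2_\beta$ for $d_1=d$. We saw that $R_1=\mathbb{C}\times\mathbb{C}^*$. Theorem~\ref{thm:main} predicts that $R_2$ also has the rational cohomology of a circle.

The space $R_2$ is the complement in $V=\{(z^2+az+b,\;cz+e)\}\cong\mathbb{C}^4$ of the hypersurface $Z$ of pairs with a common root. By (F1) and (F4) it is enough to know $H^*_c(Z)$. The variety $Z$ is singular, but it becomes simple once the common root is named. Let $\tilde Z=\{(s,x)\in V\times\mathbb{C}:s(x)=0\}$ with projection $q\colon\tilde Z\to Z$. A point of $\tilde Z$ has the form $p_1=(z-x)(z-y)$, $p_2=c(z-x)$, so $\tilde Z\cong\mathbb{C}^3$ with coordinates $x,y,c$.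

Split $Z$ by the degree of the greatest common divisor. The closed part $Z^{=2}=\{p_2=0\}\cong\mathbb{C}^2$ has preimage $\{c=0\}$, and there $q$ is the branched double cover $(x,y)\mapsto(z-x)(z-y)$ of $\mathbb{C}^2$ by $\mathbb{C}^2$. Over the open part $Z^{=1}=Z\setminus Z^{=2}$ we have $c\neq0$, and $q$ restricts to a homeomorphism $\mathbb{C}^2\times\mathbb{C}^*\to Z^{=1}$ with inverse $x=-e/c$, $y=-a-x$. Compare the connecting maps of (F1), with integer coefficients:
\[
\begin{array}{ccc}
H^4_c(Z^{=2};\mathbb{Z})&\longrightarrow&H^5_c(Z^{=1};\mathbb{Z})\\[2pt]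
\downarrow{\scriptstyle q^*}&&\downarrow{\scriptstyle q^*}\\[2pt]
H^4_c(\mathbb{C}^2;\mathbb{Z})&\longrightarrow&H^5_c(\mathbb{C}^2\times\mathbb{C}^*;\mathbb{Z}).
\end{array}
\]
All four groups are $\mathbb{Z}$. The bottom map is an isomorphism because $H^4_c(\mathbb{C}^3)=H^5_c(\mathbb{C}^3)=0$, the right map is an isomorphism, and the left map is multiplication by the degree $2$. So the top map is multiplication by $\pm2$. The only other nonzero group of the two strata is $H^6_c(Z^{=1};\mathbb{Z})=\mathbb{Z}$. Hence $H^i_c(Z;\mathbb{Z})$ is $\mathbb{Z}/2$ for $i=5$, $\mathbb{Z}$ for $i=6$, and zero otherwise. The sequence (F1) for $Z\subset V$ gives $H^i_c(R_2;\mathbb{Z})=\mathbb{Z}/2,\mathbb{Z},\mathbb{Z}$ for $i=6,7,8$, and by (F4)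
\begin{equation}\label{eq:R2}
H_0(R_2;\mathbb{Z})=\mathbb{Z},\qquad H_1(R_2;\mathbb{Z})=\mathbb{Z},\qquad H_2(R_2;\mathbb{Z})=\mathbb{Z}/2,
\end{equation}
with nothing in higher degrees. This is the first idea: although $q$ is not injective, on each stratum it is a branched cover of an affine space by an affine space, and such a cover is invisible to rational cohomology. It also shows that rational coefficients are needed. The components of $\Omega^2\mathbb{P}^1$ are homotopy equivalent to each other, while $H_2(R_1;\mathbb{Z})\ne H_2(R_2;\mathbb{Z})$, so the inclusion cannot be an integral homology isomorphism for both $d=1$ and $d=2$.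

It remains to see that the inclusion into the space of continuous maps detects $H_1$. The resultant $\prod_{p_1(x)=0}p_2(x)$ is a nowhere vanishing function on $R_2$, and on the loop $t\mapsto(z^2,t)$, $|t|=1$, it equals $t^2$. So this loop generates $H_1(R_2;\mathbb{Q})$. Continuous maps have no resultant, but the winding number has another description. Fill in the loop by the disk $|t|\le1$ and count the pairs $(z,t)$ at which the section $(z^2,t)$ of $\mathcal{O}(2)^{\oplus2}$ vanishes: there is one, with multiplicity $2$. A count of zeros of a section of a bundle of real rank four over the four-manifold $S^2\times\text{disk}$ makes sense for continuous sections. This is the second idea, carried out in Lemma~\ref{lem:sphere}.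

\section{One step of the algebraic tower}\label{sec:tower}

Put $m_k=d_k-d_{k+1}$ for $1\le k\le n$, so $m_n=d_n$. \emph{Until the end of the proof of Theorem~\ref{thm:converse} we assume $m_k\ge0$ for all $k$}; the stronger hypothesis $m_k\ge1$ is stated where it is used. Everything said about $M_k$ involves only $d_k,\dots,d_n$ and the inequalities $m_j\ge0$ for $j\ge k$.

The variety structure on $M_k$ is the one that represents families: for a scheme $S$ of finite type, an $S$-point of $M_k$ is a morphism $\mathbb{P}^1\times S\to X_k$ that is constant equal to the base point on $\infty\times S$ and has degrees $d_k,\dots,d_n$ on each fiber. The universal morphism $\mathbb{P}^1\times M_k\to X_k$ is continuous, so its adjoint $M_k\to T_k$ is continuous, and these maps commute with the projections of the two towers.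

Fix $1\le k\le n$ and write
\[
r=k+1\ge2,\qquad m=m_k,\qquad B=M_{k+1},
\]
assuming inductively that $B$ is a smooth variety. A point of $M_k$ over $f\in B$ is a line subbundle $K$ of degree $-m$ in $E=f^*\mathcal{E}_{k+1}$, equal at $\infty$ to the line $\ell=\ker(E^0_{k+1}\to E^0_k)$. Twisting by $\mathcal{O}(m)$ makes $K$ trivial, so $K$ is spanned by a nowhere vanishing section of $E(m)$, and the base point condition removes the ambiguity of scaling. This turns the step into a linear problem minus a discriminant.

On $\mathbb{P}^1\times B$ let $\mathcal{E}$ be the pullback of $\mathcal{E}_{k+1}$, let $\mathcal{W}=\mathcal{E}\otimes\mathcal{O}(m)$, and write $E,W$ for the restrictions to $\mathbb{P}^1\times\{f\}$. Each summand $\mathcal{O}(e_i)$ of $E$ is a quotient of $\mathcal{O}^{\oplus n+1}$, so it has a nonzero section and $e_i\ge0$. Therefore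
\begin{equation}\label{eq:splitting}
W\cong\bigoplus_{i=1}^r\mathcal{O}(a_i),\qquad a_i=e_i+m\ge m,\qquad \sum_i a_i=N,
\end{equation}
where $N=N_k=d_{k+1}+rm$. The $a_i$ depend on $f$; their sum and their lower bound do not. Fix a generator of $\mathcal{O}(m)|_\infty$, so that $\mathcal{W}|_{\infty\times B}$ is trivial with fiber $E^0_{k+1}$, and fix $0\ne v\in\ell$. Define
\[
V=\{(f,s): f\in B,\ s\in H^0(W),\ s(\infty)=v\},\qquad \tilde Z=\{(s,c)\in V\times\mathbb{C}: s(c)=0\},
\]
and let $Z\subset V$ be the image of the projection $q\colon\tilde Z\to V$, the set of sections that vanish somewhere. For $D\subset B$ a subscript $D$ denotes the part over $D$.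

\begin{proposition}\label{prop:step}
The projection $V\to B$ is an affine bundle of rank $N$. The map $q\colon\tilde Z\to Z$ is a proper morphism with finite fibers, $Z$ is Zariski closed in $V$, and $M_k\cong V\setminus Z$ over $B$. Consequently every $M_k$ is a smooth variety all of whose components have dimension $N_k+\dots+N_n$.
\end{proposition}

\begin{proof}
Since $m\ge0$, all $a_i-1\ge-1$, so $H^1(W(-1))=H^1(W)=0$. By (F6), $\operatorname{pr}_*\mathcal{W}$ is a vector bundle on $B$, and evaluation $\operatorname{pr}_*\mathcal{W}\to\mathcal{W}|_{\infty\times B}$ is surjective with kernel of rank $h^0(W(-1))=\sum a_i=N$. The preimage of the constant section $v$ is $V$, so (F5) applies. The zero locus of the universal section is closed in $V\times\mathbb{P}^1$ and misses $V\times\infty$ because $v\ne0$; it is therefore $\tilde Z$. Hence $q$ is proper and $Z$ is closed, and the fibers are finite because a nonzero section has finitely many zeros.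

An $S$-point of $M_k$ is an $S$-point of $B$ together with a line subbundle $\mathcal{K}\subset\mathcal{E}_S$ on $\mathbb{P}^1\times S$, with locally free quotient, of degree $-m$ on the fibers and with $\mathcal{K}|_{\infty\times S}=\ell\otimes\mathcal{O}_S$. The line bundle $\mathcal{K}(m)$ is trivial on each fiber, so by (F6) $\operatorname{pr}_*\mathcal{K}(m)$ is a line bundle on $S$ whose pullback is $\mathcal{K}(m)$. Restriction to $\infty$ identifies it with $\ell\otimes\mathcal{O}_S$, which $v$ trivializes. So $\mathcal{K}(m)$ has a unique section with value $v$ along $\infty\times S$, and this section vanishes nowhere. Conversely, a nowhere vanishing section of $\mathcal{W}_S$ with value $v$ spans such a subbundle. Since $\operatorname{pr}_*\mathcal{W}$ commutes with base change, these sections are the $S$-points of $V\setminus Z$. The last sentence follows by descending induction from the point $M_{n+1}$.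
\end{proof}

The hypothesis $m\ge0$ is what makes $V$ a bundle: if some $a_i$ were negative, evaluation at $\infty$ would not be surjective. Let $\pi\colon M_k\to B$ be the projection. One would like to run the Serre spectral sequence of $\pi$, but $\pi$ need not be a fibration.

\begin{example}\label{ex:notfibration}
Let $n=2$, $(d_1,d_2)=(3,2)$, $k=1$, so $m=1$. Here $B=M_2$ is the space of triples $(p_1,p_2,p_3)$ without common root, $p_1$ monic of degree $2$ and $\deg p_2,\deg p_3\le1$. It is connected, being Zariski open in $\mathbb{C}^6$. We have $E^\vee=\ker(\mathcal{O}^{\oplus3}\to\mathcal{O}(2))$, so $h^0(E^\vee)$ counts linear relations among the $p_i$. For $(z^2,z,1)$ there is none, so $E\cong\mathcal{O}(1)^{\oplus2}$, $W\cong\mathcal{O}(2)^{\oplus2}$, and after moving $v$ to $(1,0)$ by $\operatorname{GL}_2$ the fiber of $\pi$ is $R_2$. For $(z^2,1,0)$ there is one, so $W\cong\mathcal{O}(1)\oplus\mathcal{O}(3)$. If $v=(v_1,v_2)$ with $v_1\ne0$, the fiber consists of pairs $(v_1(z-x),p)$ with $p(x)\ne0$; if $v_1=0$, of pairs $(c,p)$ with $c\ne0$ constant. In both cases it is $\mathbb{C}^3\times\mathbb{C}^*$.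 By \eqref{eq:R2} the two fibers have different integral homology, so $\pi$ is not a Serre fibration.
\end{example}

We shall therefore compute the cohomology of $\pi^{-1}(D)$ for small open $D\subset B$ directly and use the sheaves $R^i\pi_*\mathbb{Q}$ in place of a fibration.

\section{The discriminant and its resolution}\label{sec:discriminant}

The variety $Z$ depends on the splitting type \eqref{eq:splitting} in a complicated way, whereas $\tilde Z$ is cut out by linear conditions. The next lemma lets us replace one by the other.

\begin{lemma}\label{lem:resolution}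
Let $W=\bigoplus_{i=1}^r\mathcal{O}(a_i)$ with $r\ge1$ and all $a_i\ge0$, and let $0\ne v\in W_\infty$. Let $V_0=\{s\in H^0(W):s(\infty)=v\}$, let $Z_0\subset V_0$ be the set of sections with a zero, and let $q\colon\tilde Z_0=\{(s,c)\in V_0\times\mathbb{C}:s(c)=0\}\to Z_0$. Then $q^*\colon H^*_c(Z_0)\to H^*_c(\tilde Z_0)$ is an isomorphism.
\end{lemma}

\begin{proof}
By (F6), $V_0$ is the set of tuples $s=(p_1,\dots,p_r)$ of polynomials with $\deg p_i\le a_i$ whose coefficient of $z^{a_i}$ is $v_i$, where $v=(v_1,\dots,v_r)\ne0$. We stratify $Z_0$ by the degree of the monic greatest common divisor $\gcd(s)$.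

For $j\ge0$ define $V(j)$ in the same way with $a_i-j$ in place of $a_i$; when $a_i<j$ this means that $p_i=0$ and requires $v_i=0$. So $V(j)=\emptyset$ for $j>J=\min\{a_i:v_i\ne0\}$. Let $U(j)\subset V(j)$ be the open set of tuples without common root, let $A_j\cong\mathbb{C}^j$ be the space of monic polynomials of degree $j$, and let
\[
\mu_j\colon A_j\times V(j)\to V_0,\qquad (g,s')\mapsto gs'.
\]
The image is $Z^{\ge j}=\{s:\deg\gcd(s)\ge j\}$: a monic divisor $g$ of $\gcd(s)$ of degree $j$ gives $s/g\in V(j)$, and if $a_i<j$ then $g\mid p_i$ forces $p_i=0$ and $v_i=0$.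

The map $\mu_j$ is proper. Let $s=gs'$ range in a compact set and choose $i$ with $v_i\ne0$. The polynomial $p_i$ has bounded coefficients and fixed leading coefficient $v_i$, so its roots are bounded. The roots of $g$ are among them, so the coefficients of $g$ are bounded. The coefficients of $s'=s/g$ are polynomials in those of $s$ and $g$, because $g$ is monic, so they are bounded too. Hence $Z^{\ge j}$ is closed. Put $Z^{=j}=Z^{\ge j}\setminus Z^{\ge j+1}$. Since $\gcd(gs')=g\gcd(s')$, we have $\mu_j^{-1}(Z^{=j})=A_j\times U(j)$, and on this set $g=\gcd(s)$ is determined by $s$. So $\mu_j$ restricts to a proper continuous bijection $A_j\times U(j)\to Z^{=j}$, which is a homeomorphism.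

Let $j\ge1$. The zeros of $gs'$ with $s'\in U(j)$ are the roots of $g$, so under this homeomorphism $q^{-1}(Z^{=j})\to Z^{=j}$ becomes $\lambda_j\times\operatorname{id}_{U(j)}$, where
\[
\lambda_j\colon I_j=\{(g,c)\in A_j\times\mathbb{C}:g(c)=0\}\to A_j .
\]
Writing $g=(z-c)g'$ gives $I_j\cong\mathbb{C}\times A_{j-1}\cong\mathbb{C}^j$. Both $H^*_c(A_j)$ and $H^*_c(I_j)$ are $\mathbb{Q}$ in degree $2j$ and zero otherwise. The map $\lambda_j$ is proper and holomorphic, and it is a $j$-sheeted covering over the polynomials with distinct roots, so $\int\lambda_j^*\omega=j\int\omega$ for a compactly supported form $\omega$ of top degree. Thus $\lambda_j^*$ is multiplication by $j\ne0$, an isomorphism over $\mathbb{Q}$. By (F2), $H^*_c(Z^{=j})\to H^*_c(q^{-1}Z^{=j})$ is an isomorphism.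

Now argue by descending induction on $j$, starting from $Z^{\ge J+1}=\emptyset$. By (F1), $q^*$ maps the sequence of $Z^{\ge j+1}\subset Z^{\ge j}$, with open complement $Z^{=j}$, to the sequence of the preimages. It is an isomorphism on the terms for $Z^{=j}$ and for $Z^{\ge j+1}$, so by the five lemma also for $Z^{\ge j}$. The case $j=1$ is the claim.
\end{proof}

\begin{corollary}\label{cor:family}
In the setting of Section~\ref{sec:tower}, let $D\subset B$ be a locally closed subvariety or an analytic open subset. Then $q^*\colon H^*_c(Z_D)\to H^*_c(\tilde Z_D)$ is an isomorphism.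
\end{corollary}

\begin{proof}
Let $\rho\colon Z_D\to D$ be the projection. As $q$ is proper, the unit map $\mathbb{Q}\to Rq_*\mathbb{Q}=Rq_!\mathbb{Q}$ gives $R\rho_!\mathbb{Q}\to R(\rho q)_!\mathbb{Q}$. By (F3) its stalk at $f$ is the map of Lemma~\ref{lem:resolution} for the bundle \eqref{eq:splitting}, so it is a quasi-isomorphism. Apply $H^*_c(D,-)$.
\end{proof}

So far only $m\ge0$ was used. The hypothesis $m\ge1$ enters now: it makes the conditions $s(\infty)=v$ and $s(c)=0$ independent, uniformly in $f$ and $c$. A \emph{coordinate ball} is an open subset of $B$ that a holomorphic chart identifies with a ball; coordinate balls form a basis of the topology.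

\begin{lemma}\label{lem:local}
Suppose $m_k\ge1$. Then $\tilde Z\to B\times\mathbb{C}$ is an affine bundle of rank $N-r$. If $D\subset B$ is a coordinate ball, then $H^i(\pi^{-1}D)$ is $\mathbb{Q}$ for $i=0$ and $i=2k-1$, and zero otherwise.
\end{lemma}

\begin{proof}
All $a_i\ge1$, so $H^1(W(-2))=0$. Hence for $c\in\mathbb{C}$ the evaluation $H^0(W)\to W_\infty\oplus W_c$ is onto, with kernel of dimension $h^0(W(-2))=\sum(a_i-1)=N-r$. These evaluations form a surjection of vector bundles on $B\times\mathbb{C}$, and $\tilde Z$ is the preimage of the section $(v,0)$. Now (F5) gives the first claim.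

Let $b=\dim D$ and $\delta=N+b=\dim V_D$. By (F5), $V_D$ is homeomorphic to $\mathbb{R}^{2\delta}$ and $\tilde Z_D$ to $\mathbb{R}^{2(b+1+N-r)}=\mathbb{R}^{2\delta-2k}$. So $H^*_c(V_D)$ is $\mathbb{Q}$ in degree $2\delta$ only, and by Corollary~\ref{cor:family} $H^*_c(Z_D)$ is $\mathbb{Q}$ in degree $2\delta-2k$ only. Since $k\ge1$, these degrees differ and the maps $H^i_c(V_D)\to H^i_c(Z_D)$ vanish. The sequence (F1) breaks into $0\to H^{i-1}_c(Z_D)\to H^i_c(\pi^{-1}D)\to H^i_c(V_D)\to0$, so $H^i_c(\pi^{-1}D)$ is $\mathbb{Q}$ for $i=2\delta$ and $i=2\delta-2k+1$, and zero otherwise. Apply (F4) to the complex manifold $\pi^{-1}D$ of dimension $\delta$.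
\end{proof}

\section{One step of the topological tower}\label{sec:top}

Lemma~\ref{lem:local} gives the dimensions of the local groups but neither the restriction maps between them nor a global class that generates them. That class will come from $T_k$. We use three standard facts. A Serre fibration has the homotopy lifting property relative to any CW pair. The space $\Omega^2S^{2k+1}$ is rationally equivalent to $S^{2k-1}$ for $k\ge1$ (Serre), so its cohomology is $\mathbb{Q}$ in degrees $0$ and $2k-1$ only. Finally, the Leray--Hirsch theorem: if $Y\to Y'$ is a Serre fibration with $Y'$ path connected and finitely many classes in $H^*(Y)$ restrict to a basis of the cohomology of every fiber, then they form a basis of $H^*(Y)$ over $H^*(Y')$.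

\begin{lemma}\label{lem:connectivity}
For $k\le n$ the space $T_k$ is a path component of $\Omega^2X_k$; it is $(2k-2)$-connected and $\pi_{2k-1}(T_k)\cong\mathbb{Z}$. The space $T_{k+1}$ is $2k$-connected.
\end{lemma}

\begin{proof}
With the standard Hermitian metric, a point of $X_k$ is an orthogonal decomposition $\mathbb{C}^{n+1}=K_n\oplus\dots\oplus K_k\oplus E_k$ with lines $K_j$. Choosing a unit vector in each line gives a principal bundle $\Sigma_k=U(n+1)/U(k)\to X_k$ with group the torus $(S^1)^{n+1-k}$. The map $\Sigma_k\to\Sigma_{k+1}$ is a bundle with fiber the unit sphere $S^{2k+1}$ of $E_{k+1}$, and $\Sigma_{n+1}$ is a point. By descending induction with the homotopy sequence, $\Sigma_k$ is $2k$-connected, and $\pi_{2k+1}(\Sigma_k)\cong\pi_{2k+1}(S^{2k+1})=\mathbb{Z}$ because $\Sigma_{k+1}$ is $(2k+2)$-connected. The sequence of the torus bundle then gives $\pi_1(X_k)=0$, $\pi_i(X_k)\cong\pi_i(\Sigma_k)$ for $i\ge3$, and $\pi_2(X_k)\cong\mathbb{Z}^{n+1-k}$, where the isomorphism records, up to sign, the degrees of $K_n,\dots,K_k$. These determine and are determined by $d_j=-\sum_{i\ge j}\deg K_i$.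 So $T_k$ is a path component of $\Omega^2X_k$. Translation by a loop makes all components homotopy equivalent, so $\pi_i(T_k)\cong\pi_{i+2}(X_k)\cong\pi_{i+2}(\Sigma_k)$ for $i\ge1$. This proves the claims on $T_k$; the claim on $T_{k+1}$ is the first one for $k+1$, or trivial if $k=n$.
\end{proof}

The map $\Omega^2X_k\to\Omega^2X_{k+1}$ is a Serre fibration: a lifting problem for a cube $I^a$ is adjoint to a lifting problem for the pair $(I^a\times S^2,I^a\times\infty)$ against the bundle $X_k\to X_{k+1}$. Its restriction $T_k\to T_{k+1}$ to a path component is a Serre fibration, surjective because $T_{k+1}$ is path connected. The fiber $F_b$ over $b\in T_{k+1}$ consists of the continuous line subbundles $K\subset b^*\mathcal{E}_{k+1}$ of degree $-m$ with $K_\infty=\ell$. As on the algebraic side, we pass from lines to sections. Let $W=b^*\mathcal{E}_{k+1}\otimes\mathcal{O}(m)$, let $W^\times$ be its total space minus the zero section, and let $F'_b$ be the space of continuous sections of $W^\times\to S^2$ with value $v$ at $\infty$. Such a section spans a line subbundle of $W$ of degree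 $0$, which defines a map $F'_b\to F_b$.

\begin{lemma}\label{lem:fiber}
The map $F'_b\to F_b$ is a weak equivalence, and $F'_b\simeq\Omega^2S^{2k+1}$.
\end{lemma}

\begin{proof}
The map $W^\times\to\mathbb{P}(W)$ is a principal $\mathbb{C}^*$-bundle, so the same adjunction shows that $F'_b\to F_b$ is a Serre fibration. Its fiber over $K$ is the space of nowhere zero sections of $K\otimes\mathcal{O}(m)$ with value $v$ at $\infty$. A line bundle of degree $0$ on $S^2$ is trivial, so this fiber is nonempty and homeomorphic to $\Omega^2\mathbb{C}^*$, whose homotopy groups $\pi_{i+2}(\mathbb{C}^*)$, $i\ge0$, vanish. The homotopy sequence gives the first claim.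

Pull $W$ back along the collapse $D^2\to D^2/\partial D^2=S^2$, with $\partial D^2\mapsto\infty$, and trivialize it. Then $F'_b$ becomes the space of maps $D^2\to Y=\mathbb{C}^r\setminus0$ whose restriction to $\partial D^2$ is a prescribed loop, namely $v$ read in the trivialization. This is a fiber of the restriction map $\operatorname{Map}(D^2,Y)\to\operatorname{Map}(S^1,Y)$, a Hurewicz fibration. Its base is path connected because $Y\simeq S^{2r-1}=S^{2k+1}$ is simply connected. So all fibers are homotopy equivalent to the fiber over a constant loop, which is $\Omega^2Y$.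
\end{proof}

\begin{proposition}\label{prop:top}
For $k\le n$ we have $H^{2k-1}(T_k)\cong\mathbb{Q}$. A generator $\tilde\eta_k$ restricts to a generator of $H^{2k-1}(F'_b)\cong\mathbb{Q}$ for every $b\in T_{k+1}$, and
\begin{equation}\label{eq:LHtop}
H^*(T_{k+1})\oplus H^{*-(2k-1)}(T_{k+1})\to H^*(T_k),\qquad(x,y)\mapsto x+y\,\tilde\eta_k,
\end{equation}
is an isomorphism. Consequently $H^*(T_k)=\Lambda(\tilde\eta_k,\dots,\tilde\eta_n)$.
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:fiber}, $F_b$ is $(2k-2)$-connected with $\pi_{2k-1}(F_b)\cong\pi_{2k+1}(S^{2k+1})=\mathbb{Z}$, and $H^*(F_b)$ is $\mathbb{Q}$ in degrees $0$ and $2k-1$ only. Since $\pi_{2k}(T_{k+1})=\pi_{2k-1}(T_{k+1})=0$, the map $\pi_{2k-1}(F_b)\to\pi_{2k-1}(T_k)$ is an isomorphism. By the Hurewicz theorem, which for $k=1$ applies because both fundamental groups are abelian, $H_{2k-1}(F_b;\mathbb{Z})\to H_{2k-1}(T_k;\mathbb{Z})$ is an isomorphism of infinite cyclic groups. Dualizing gives the statements on $\tilde\eta_k$, and Leray--Hirsch with the classes $1,\tilde\eta_k$ gives \eqref{eq:LHtop}. Classes of odd degree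 anticommute and have square zero, so there is a ring map from the exterior algebra to $H^*(T_k)$; by \eqref{eq:LHtop} and induction it sends the monomial basis to a basis.
\end{proof}

For $k=1$ this recovers the ring $H^*(U(n))$ quoted in the introduction. Let $\eta_k\in H^{2k-1}(M_k)$ be the pullback of $\tilde\eta_k$; we use the same letter for its pullback to $M_j$, $j<k$.

\section{A sphere of algebraic sections and the comparison}\label{sec:comparison}

The class $\eta_k$ lives in the degree where Lemma~\ref{lem:local} finds a one-dimensional group, but it could restrict to zero there. To exclude this we exhibit in each fiber of $\pi$ an explicit sphere, generalizing the loop $(z^2,t)$, and show that it is not null-homologous even among continuous sections.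

\begin{lemma}\label{lem:sphere}
Suppose $m_k\ge1$. For every $f\in B$ the restriction of $\eta_k$ to $\pi^{-1}(f)$ is nonzero.
\end{lemma}

\begin{proof}
Write $W=\bigoplus\mathcal{O}(a_i)$ with all $a_i\ge1$ and $v=(v_1,\dots,v_r)$, ordered so that $v_1\ne0$. For $t=(t_2,\dots,t_r)\in\mathbb{C}^{k}$ put
\[
s_t=(v_1z^{a_1},\ v_2z^{a_2}+t_2,\ \dots,\ v_rz^{a_r}+t_r).
\]
Because $a_i\ge1$, adding the constant $t_i$ does not change the coefficient of $z^{a_i}$, so $s_t(\infty)=v$. Because $a_1\ge1$ and $v_1\neq0$, a zero of $s_t$ must be at $z=0$, and it occurs exactly when $t=0$. Let $\bar D\subset\mathbb{C}^k$ be the closed unit ball. Then $t\mapsto s_t$ maps $\partial\bar D=S^{2k-1}$ to $\pi^{-1}(f)=V_f\setminus Z_f$.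

The map $\pi^{-1}(f)\to T_k$ factors through the inclusion $\pi^{-1}(f)\subset F'_f$ of algebraic sections in continuous ones. Let $\sigma\in H_{2k-1}(F'_f)$ be the class of the sphere. By Proposition~\ref{prop:top}, $H_{2k-1}(F'_f)$ is one-dimensional and $\tilde\eta_k$ is a nonzero functional on it, so it suffices to show $\sigma\ne0$. For this it suffices to show that $\operatorname{ev}_*([S^2]\times\sigma)\ne0$ in $H_{2r-1}(W^\times)$, where $\operatorname{ev}\colon S^2\times F'_f\to W^\times$ is evaluation.

Consider the map of pairs $G\colon(S^2\times\bar D,S^2\times\partial\bar D)\to(W,W^\times)$, $G(c,t)=s_t(c)$, and let $\theta\in H_{2r}(W,W^\times)$ be the image of the fundamental class. By naturality of the boundary map $\partial\colon H_{2r}(W,W^\times)\to H_{2r-1}(W^\times)$, the class $\partial\theta$ is the image under $G$ of $[S^2\times\partial\bar D]$, which is $\pm\operatorname{ev}_*([S^2]\times\sigma)$. The kernel of $\partial$ is the image of $H_{2r}(W)=H_{2r}(S^2)$, which vanishes as $2r\ge4$. So we must show $\theta\ne0$, and we pair it with the Thom class $\tau\in H^{2r}(W,W^\times)$.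 The map $G$ meets the zero section only at $(z,t)=(0,0)$, so $G^*\tau$ comes from the cohomology of $S^2\times\bar D$ relative to the complement of that point. By excision the pairing can be computed near the point. There the polynomial coordinates trivialize $W$, the class $\tau$ is pulled back from the orientation class of $(\mathbb{C}^r,\mathbb{C}^r\setminus0)$, and the pairing is the local degree at the origin of
\[
(z,t)\mapsto(v_1z^{a_1},\,v_2z^{a_2}+t_2,\,\dots,\,v_rz^{a_r}+t_r).
\]
In the holomorphic coordinates $z$ and $t'_i=t_i+v_iz^{a_i}$ this map is $(z,t')\mapsto(v_1z^{a_1},t')$, of local degree $a_1\ge1$. Hence $\theta\ne0$.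
\end{proof}

A global class that generates all the local groups is enough for a Leray--Hirsch theorem, with no fibration hypothesis.

\begin{proposition}\label{prop:LHalg}
Suppose $m_k\ge1$. Then
\[
H^*(M_{k+1})\oplus H^{*-(2k-1)}(M_{k+1})\to H^*(M_k),\qquad(x,y)\mapsto\pi^*x+\pi^*y\cdot\eta_k,
\]
is an isomorphism.
\end{proposition}

\begin{proof}
In the derived category of sheaves on $B$, morphisms $\mathbb{Q}_B[-i]\to R\pi_*\mathbb{Q}$ correspond by adjunction to classes in $H^i(M_k)$. So $1$ and $\eta_k$ define
\[
\alpha\colon\mathbb{Q}_B\oplus\mathbb{Q}_B[-(2k-1)]\to R\pi_*\mathbb{Q}.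
\]
The stalk of $R^i\pi_*\mathbb{Q}$ at $f$ is the direct limit of $H^i(\pi^{-1}D)$ over coordinate balls $D\ni f$. By Lemma~\ref{lem:local} these groups vanish for $i\ne0,2k-1$ and are one-dimensional for $i=0,2k-1$. They are spanned by the restrictions of $1$ and $\eta_k$, the latter being nonzero on $\pi^{-1}D\supset\pi^{-1}(f)$ by Lemma~\ref{lem:sphere}. So the transition maps are isomorphisms, and $\alpha$ is an isomorphism on the stalks of cohomology sheaves, hence a quasi-isomorphism. On $H^*(B,-)$, composing a class $y$ with the second component of $\alpha$ corresponds under adjunction to composing $\pi^*y$ with $\eta_k$ on $M_k$, and composition of such morphisms is the cup product up to a sign depending only on degrees.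
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}, except for Hodge types]
Strict monotonicity says that $m_k\ge1$ for $1\le k\le n$. We show by descending induction on $k$ that $\iota_k^*\colon H^*(T_k)\to H^*(M_k)$ is bijective; for $k=n+1$ both spaces are points. The square
\[
\begin{array}{ccc}
M_k&\longrightarrow&T_k\\
\downarrow&&\downarrow\\
M_{k+1}&\longrightarrow&T_{k+1}
\end{array}
\]
commutes and $\iota_k^*\tilde\eta_k=\eta_k$, so the isomorphisms of \eqref{eq:LHtop} and Proposition~\ref{prop:LHalg} identify $\iota_k^*$ with $\iota_{k+1}^*\oplus\iota_{k+1}^*$. Thus $\iota_k^*$ is a bijective ring homomorphism, and $H^*(M_k)=\Lambda(\eta_k,\dots,\eta_n)$ by Proposition~\ref{prop:top}. The case $k=1$ is the conjecture.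
\end{proof}

\section{Weights, and steps with $d_k=d_{k+1}$}\label{sec:weights}

We return to the hypothesis $m_k\ge0$. When $m_k=0$, the bundle $W=E$ may have trivial summands. On a trivial summand a section is constant, so $s(\infty)=v$ and $s(c)=0$ are no longer independent conditions.

\begin{example}\label{ex:oneone}
Let $n=2$, $d_1=d_2=1$. Then $B=M_2$ is the space of triples $(z+a,b,c)$ with $(b,c)\ne0$, and $E^0_2=\mathbb{C}^3/\mathbb{C}(1,0,0)$. Take for $v$ the image of $(0,0,1)$. As in Example~\ref{ex:notfibration}, $H^0(E^\vee)$ is the space of linear relations among the three polynomials. It is spanned by $\varphi=(0,c,-b)$, so $E\cong\mathcal{O}\oplus\mathcal{O}(1)$ and $V_f\cong\mathbb{C}$. For $s\in V_f$ the component $\varphi(s)$ in $\mathcal{O}$ is the constant $\varphi(v)=-b$. If $b\ne0$, no $s$ vanishes. If $b=0$, every $s$ is a section of $\mathcal{O}(1)$ and vanishes. So $M_1$ is an affine bundle over $\{b\ne0\}=\mathbb{C}^2\times\mathbb{C}^*$, and $M_1\simeq S^1$ lacks the class of degree $3$ of $U(2)$.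
\end{example}

In general we cannot compute $H^*(M_1)$ so directly. Instead we compute an additive invariant, and show that an isomorphism $H^*(T_1)\cong H^*(M_1)$ would force a different value of it. Recall the following properties of mixed Hodge structures. The Tate structure $\mathbb{Q}(-j)$ is one-dimensional of type $(j,j)$ and weight $2j$.

\begin{itemize}
\item[(H1)] For a variety $Y$ and a closed subvariety $C$, the groups $H^i(Y)$, $H^i_c(Y)$, $H^i_C(Y)$ carry mixed Hodge structures. Pullbacks under morphisms (proper ones for $H_c$), cup products, K\"unneth maps, the sequence (F1) and the sequence $H^i(Y)\to H^i(Y\setminus C)\to H^{i+1}_C(Y)$ respect them, and $\operatorname{Gr}^W_w$ is exact.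
\item[(H2)] $H^i_c(Y)$ has weights at most $i$. If $\dim Y\le d$, then $H^i_c(Y)=0$ for $i>2d$ and $H^{2d}_c(Y)\cong\mathbb{Q}(-d)^{\oplus c}$, where $c$ is the number of irreducible components of dimension $d$.
\item[(H3)] If $Y$ is smooth of pure dimension $d$, then $H^j_C(Y)\cong H^{2d-j}_c(C)^\vee(-d)$, the right side being Borel--Moore homology of $C$. For $C=Y$ this is Poincar\'e duality.
\end{itemize}

Define the weight polynomial
\[
P(Y)=\sum_{i,w}(-1)^i\dim\operatorname{Gr}^W_wH^i_c(Y)\,u^w,\qquad L=u^2=P(\mathbb{C}).
\]
By (H1) it is additive over decompositions into locally closed subvarieties, and it is multiplicative for products. Hence it is multiplicative for Zariski-locally trivial fibrations, since the base decomposes into pieces over which the fibration is trivial. Call a Laurent polynomial in $u$ \emph{positive} if it is nonzero with positive leading coefficient; sums and products of positive Laurent polynomials are positive. By (H2), $P(Y)$ is positive for $Y\ne\emptyset$, with leading term $c\,u^{2\dim Y}$. Let $\binom{r}{i}_L$ be the weight polynomial of the Grassmannian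 $\operatorname{Gr}(i,r)$ of $i$-dimensional subspaces of $\mathbb{C}^r$, the Gaussian binomial coefficient; it is zero unless $0\le i\le r$. Fix a line in $\mathbb{C}^r$. The subspaces that contain it form $\operatorname{Gr}(i-1,r-1)$, and the others form an affine bundle of rank $i$ over $\operatorname{Gr}(i,r-1)$, so
\begin{equation}\label{eq:pascal}
\binom{r}{i}_L=\binom{r-1}{i-1}_L+L^i\binom{r-1}{i}_L .
\end{equation}

Now let $m_k=0$, so $W=E=\bigoplus\mathcal{O}(e_j)$ and $N=d_{k+1}$. The trivial summands are recorded by $\Gamma(f)=H^0(E^\vee)$, whose dimension is the number of $j$ with $e_j=0$. Since $E^\vee\subset\mathcal{O}\otimes(\mathbb{C}^{n+1})^\vee$, the space $\Gamma(f)$ consists of the linear forms on $\mathbb{C}^{n+1}$ that vanish on $\ker(\mathbb{C}^{n+1}\to E_x)$ for every $x\in\mathbb{P}^1$. Taking $x=\infty$ shows $\Gamma(f)\subset(E^0_{k+1})^\vee$. Let $v^\perp\subset(E^0_{k+1})^\vee$ be the hyperplane of forms that kill $v$. For $0\le i\le r$ put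
\[
B^{(i)}=\{f\in B:\dim\Gamma(f)=i\},\qquad B^{(i)}_0=\{f\in B^{(i)}:\Gamma(f)\subset v^\perp\}.
\]
The $B^{(i)}$ are locally closed by (F6), and we give them the reduced structure.

\begin{lemma}\label{lem:strata}
Let $m_k=0$ and $0\le i\le r$.
\begin{itemize}
\item[(a)] The map $\gamma\colon B^{(i)}\to\operatorname{Gr}(i,(E^0_{k+1})^\vee)$, $f\mapsto\Gamma(f)$, is a Zariski-locally trivial fibration with some fiber $C_i$, possibly empty. Hence
\[
P(B^{(i)})=\binom{r}{i}_LP(C_i),\qquad P(B^{(i)}_0)=\binom{r-1}{i}_LP(C_i),
\]
and $\dim B^{(i)}_0=\dim B^{(i)}-i$ if $B^{(i)}_0\ne\emptyset$.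
\item[(b)] Over $B^{(i)}\setminus B^{(i)}_0$ the set $Z$ is empty. Over $B^{(i)}_0$, the variety $\tilde Z$ is an affine bundle of rank $N-(r-i)$ over $B^{(i)}_0\times\mathbb{C}$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) By (F6), $\mathcal{G}=\operatorname{pr}_*\mathcal{E}^\vee$ is a vector bundle on $B^{(i)}$ with fibers $\Gamma(f)$, and evaluation at $\infty$ makes it a subbundle of the trivial bundle with fiber $(E^0_{k+1})^\vee$. So $\gamma$ is a morphism. Local triviality comes from a symmetry. Let $Q_j=\ker(\mathbb{C}^{n+1}\to E^0_j)$, choose a splitting $\mathbb{C}^{n+1}=E^0_{k+1}\oplus Q_{k+1}$, and let $g\in\operatorname{GL}_r=\operatorname{GL}(E^0_{k+1})$ act by $g\oplus1$. It fixes $Q_{k+1}$ pointwise, hence fixes $Q_j\subset Q_{k+1}$ for $j\ge k+1$, that is, the base point of $X_{k+1}$. So $\operatorname{GL}_r$ acts on $B$. The description of $\Gamma(f)$ by linear forms gives $\Gamma(gf)=g\Gamma(f)$ for the dual action, so $B^{(i)}$ is preserved and $\gamma$ is equivariant for the transitive action on the Grassmannian. Fix a point $x_0$ of the Grassmannian and put $C_i=\gamma^{-1}(x_0)$.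 The orbit map $g\mapsto gx_0$ has sections $\sigma$ over Zariski open sets $U$ covering the Grassmannian, and $(x,f)\mapsto\sigma(x)f$ is an isomorphism $U\times C_i\to\gamma^{-1}(U)$. Finally $B^{(i)}_0=\gamma^{-1}\operatorname{Gr}(i,v^\perp)$, and $\operatorname{Gr}(i,v^\perp)\cong\operatorname{Gr}(i,r-1)$ has codimension $i(r-i)-i(r-1-i)=i$ when $i<r$ and is empty when $i=r$.

(b) For $s\in V_f$ and $\varphi\in\Gamma(f)$ the function $\varphi(s)$ on $\mathbb{P}^1$ is constant, equal to $\varphi(v)$. If $\varphi(v)\ne0$ for some $\varphi$, then $s$ has no zero. Over $B^{(i)}$, the map $\operatorname{pr}^*\mathcal{G}\to\mathcal{E}^\vee$ is on each fiber the inclusion of the trivial summands. Its dual $\mathcal{E}\to\operatorname{pr}^*\mathcal{G}^\vee$ is therefore surjective, and the kernel $\mathcal{E}''$ is a vector bundle with fibers $E''\cong\bigoplus_{e_j\ge1}\mathcal{O}(e_j)$ of rank $r-i$ and degree $N$. If $f\in B^{(i)}_0$, then $v\in E''_\infty$ and all $\varphi(s)$ vanish, so $V_f$ is the set of sections of $E''$ with value $v$ at $\infty$. All summands of $E''$ have degree at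 least $1$, so the first paragraph of the proof of Lemma~\ref{lem:local} applies with $\mathcal{E}''$ in place of $\mathcal{W}$ and gives rank $h^0(E''(-2))=N-(r-i)$.
\end{proof}

\begin{lemma}\label{lem:recursion}
The subvariety $Z\subset V$ is empty or has codimension at least $k$. In $\mathbb{Z}[u,u^{-1}]$,
\[
P(M_k)=(L^{N_k}-L^{N_k-k})\,P(M_{k+1})+\epsilon_k,
\]
where $\epsilon_k=0$ if $m_k\ge1$, and $\epsilon_k=L^{N_k-k}\sum_{i\ge1}\binom{k}{i-1}_LP(C_i)$ if $m_k=0$.
\end{lemma}

\begin{proof}
By Corollary~\ref{cor:family} and (H1), $P(Z_D)=P(\tilde Z_D)$ for every locally closed subvariety $D\subset B$, and $\dim Z_D\le\dim\tilde Z_D$. Recall $r-1=k$.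

Let $m_k\ge1$. By Lemma~\ref{lem:local}, $\dim\tilde Z=\dim B+1+N-r=\dim V-k$ and $P(Z)=L^{N-r+1}P(B)$. With $P(V)=L^NP(B)$ and $P(M_k)=P(V)-P(Z)$ the formula follows.

Let $m_k=0$. By Lemma~\ref{lem:strata}, the part of $Z$ over $B^{(i)}$ lies over $B^{(i)}_0$ and has dimension at most $(\dim B-i)+1+N-(r-i)=\dim V-k$. The part of $M_k$ over $B^{(i)}$ has weight polynomial $L^NP(B^{(i)})-L^{N-k+i}P(B^{(i)}_0)$. Subtracting $(L^N-L^{N-k})P(B^{(i)})$ leaves
\[
L^{N-k}\bigl(P(B^{(i)})-L^iP(B^{(i)}_0)\bigr)=L^{N-k}\Bigl(\binom{r}{i}_L-L^i\binom{r-1}{i}_L\Bigr)P(C_i)=L^{N-k}\binom{k}{i-1}_LP(C_i)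
\]
by \eqref{eq:pascal}. This is zero for $i=0$. Sum over $i$.
\end{proof}

In Example~\ref{ex:oneone}, $P(M_2)=L^3-L$, $N_1=1$, $B=B^{(1)}$ and $C_1=\mathbb{C}\times\mathbb{C}^*$, so the formula reads $(L-1)(L^3-L)+L(L-1)=L^3(L-1)$, as it should. The codimension bound, which survives when $m_k=0$, controls the lowest cohomology group and its Hodge type.

\begin{lemma}\label{lem:purity}
For $k\le n$, the variety $M_k$ is nonempty and connected, $H^i(M_k)=0$ for $0<i<2k-1$, and $H^{2k-1}(M_k)$ is a direct sum of copies of $\mathbb{Q}(-k)$. In particular $\eta_k$ has Hodge type $(k,k)$.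
\end{lemma}

\begin{proof}
We use descending induction on $k$. Either by induction or because it is a point, $B=M_{k+1}$ is nonempty, smooth and connected, with $H^i(B)=0$ for $0<i\le2k$. So the affine bundle $V$ is irreducible, of dimension $\delta$ say, and $H^i(V)=H^i(B)$. As $\dim Z\le\delta-k<\delta$, the complement $M_k$ is nonempty and irreducible. By (H3) and (H2), $H^j_Z(V)\cong H^{2\delta-j}_c(Z)^\vee(-\delta)$ vanishes for $j<2k$, and for $j=2k$ it is a sum of copies of $\mathbb{Q}(\delta-k)(-\delta)=\mathbb{Q}(-k)$. For $0<i\le2k-1$ the exact sequence $0=H^i(V)\to H^i(M_k)\to H^{i+1}_Z(V)$ embeds $H^i(M_k)$ as a sub-Hodge structure of $H^{i+1}_Z(V)$, which gives the claims.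
\end{proof}

\begin{proof}[End of the proof of Theorem~\ref{thm:main}]
By Lemma~\ref{lem:purity} and (H1), the pullback of $\eta_j$ along the morphism $M_k\to M_j$ has type $(j,j)$, and each monomial $\eta_{j_1}\cdots\eta_{j_a}$ spans a copy of $\mathbb{Q}(-j_1-\dots-j_a)$. The monomials form a basis, so this determines the mixed Hodge structure on $H^*(M_k)$. The ring $H^*(\operatorname{GL}_n)$ is an exterior algebra on generators of the same degrees $2j-1$ and types $(j,j)$, $1\le j\le n$ \cite[\S9.1]{Deligne}. Matching generators gives the isomorphism $H^*(M_1)\cong H^*(\operatorname{GL}_n)$ of rings with mixed Hodge structure.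
\end{proof}

\section{The converse and the reversed order}\label{sec:converse}

\begin{proof}[Proof of Theorem~\ref{thm:converse}]
One direction is Theorem~\ref{thm:main}. For the other, suppose that some $m_k$ vanishes and that $H^*(T_1)\to H^*(M_1)$ is nevertheless an isomorphism. We compute $P(M_1)$ in two ways. Put $\Phi_j=L^{N_j}-L^{N_j-j}$, a positive Laurent polynomial.

By Proposition~\ref{prop:top}, the monomials $\eta_J=\prod_{j\in J}\eta_j$, $J\subset\{1,\dots,n\}$, form a basis of $H^*(M_1)$. The degree of $\eta_J$ has the parity of $|J|$, and by Lemma~\ref{lem:purity}, which needs only $m_j\ge0$, its weight is $2\sum_{j\in J}j$. The variety $M_1$ is smooth of dimension $\delta=\sum_jN_j$, so by (H3) the dual basis vector of $H^*_c(M_1)$ has degree of the same parity and weight $2\delta-2\sum_{j\in J}j$. Therefore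
\[
P(M_1)=L^{\delta}\prod_{j=1}^n(1-L^{-j})=\prod_{j=1}^n\Phi_j .
\]
On the other hand, iterating Lemma~\ref{lem:recursion} from $P(M_{n+1})=1$ gives
\[
P(M_1)=\prod_{j=1}^n\Phi_j+\sum_{k:\,m_k=0}\epsilon_k\prod_{j<k}\Phi_j .
\]
Each $\epsilon_k$ is zero or positive, so the last sum is positive, a contradiction, as soon as one $\epsilon_k$ is nonzero. Fix $k$ with $m_k=0$. It suffices to find $f\in B=M_{k+1}$ with $h^0(E^\vee)\ge1$: then $f\in B^{(i)}$ with $1\le i\le k+1$, so $C_i\ne\emptyset$ and $\binom{k}{i-1}_L\ne0$, and $\epsilon_k$ is positive.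

If $k=n$, then $B$ is a point and $E=\mathcal{O}^{\oplus n+1}$. Let $k<n$; we add a trivial summand to a flag in one dimension less. Choose a nonzero linear form $\varphi$ on $E^0_{k+1}$, pull it back to $E^0_j$ for $k+1\le j\le n+1$, and let $H_j\subset E^0_j$ be its kernel, of dimension $j-1$. The maps $H_{j+1}\to H_j$ are surjective, since any lift of an element of $H_j$ is killed by $\varphi$. Choose $\xi\in\mathbb{C}^{n+1}$ with $\varphi(\xi)=1$, so that $E^0_j=H_j\oplus\mathbb{C}\bar\xi$ compatibly in $j$. Consider partial flags of quotients of $H_{n+1}\cong\mathbb{C}^n$ of ranks $n-1,\dots,k$, based at $H_\bullet$, with degrees $0\le d_n\le\dots\le d_{k+1}$. By Lemma~\ref{lem:purity}, applied with $n-1$ in place of $n$ and $1\le k\le n-1$, there is a based algebraic map with these degrees, that is, a flag of bundles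
\[
\mathcal{O}\otimes H_{n+1}\twoheadrightarrow E'_n\twoheadrightarrow\dots\twoheadrightarrow E'_{k+1},\qquad \operatorname{rk}E'_j=j-1,\quad\deg E'_j=d_j,
\]
with value $H_\bullet$ at $\infty$. The bundles $E_j=E'_j\oplus\mathcal{O}\bar\xi$ with the direct sum maps form a flag of quotients of $\mathcal{O}\otimes(H_{n+1}\oplus\mathbb{C}\xi)=\mathcal{O}^{\oplus n+1}$ of ranks $j$ and degrees $d_j$, with value $E^0_\bullet$ at $\infty$. This is a point of $M_{k+1}$ with $h^0(E_{k+1}^\vee)\ge1$.
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:dual}]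
Let $A=\mathbb{C}^{n+1}$. For a flag $(A\twoheadrightarrow E_k)_k$ put $Q_k=\ker(A\to E_k)$, so $Q_n\subset\dots\subset Q_1\subset A$ with $\dim Q_k=n+1-k$. Dualizing gives a flag of quotients $A^\vee\twoheadrightarrow Q_1^\vee\twoheadrightarrow\dots\twoheadrightarrow Q_n^\vee$, and this defines an isomorphism $\operatorname{Fl}(A)\cong\operatorname{Fl}(A^\vee)$. Along a map from $\mathbb{P}^1$, the bundle $Q_k^\vee$ has rank $n+1-k$ and degree $-\deg Q_k=\deg E_k=d_k$. So the class $(d_1,\dots,d_n)$ becomes $(d_n,\dots,d_1)$. Since $\operatorname{GL}(A^\vee)$ acts transitively on $\operatorname{Fl}(A^\vee)$, we can identify $A^\vee$ with $\mathbb{C}^{n+1}$ so that base points correspond. The isomorphism then identifies the inclusions $\Omega^2_\beta\hookrightarrow\Omega^2_{\beta,\mathrm{top}}$ for the two classes, and Theorem~\ref{thm:converse} gives the first claim. For $n=2$, every pair $d_1,d_2\ge0$ satisfies $d_2\le d_1$ or $d_1\le d_2$, and the two statements together say that the map is an isomorphism exactly when $0<d_2<d_1$ or $0<d_1<d_2$.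
\end{proof}

\begin{remark}
Corollary~\ref{cor:dual} concerns only the full flag variety. For $1<k\le n$ the duality sends quotients of ranks $n,\dots,k$ to quotients of ranks $1,\dots,n+1-k$, so it does not preserve $X_k$, and nothing is claimed about $M_k$ with $k>1$ in the reversed order.
\end{remark}

\begin{thebibliography}{9}

\bibitem{BEMSV}
Jim Bryan, Bal\'azs Elek, Freddie Manners, George Salafatinos, and Ravi Vakil,
\emph{The motivic class of the space of genus $0$ maps to the flag variety},
arXiv:2601.07222 (2026).

\bibitem{Deligne}
Deligne, \emph{Th\'eorie de Hodge III}.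

\end{thebibliography}
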